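\title{The locus of maximal Schmidt rank in a family of multilinear forms need not be locally closed}

\begin{abstract}
In an algebraic family of multilinear forms of degree $d$ over an algebraically closed field, the set $U$ of parameters at which the Schmidt rank attains its maximum is constructible. We show that it need not be locally closed. For $d=4$, in every characteristic, we construct a family over the affine plane with coordinates $(s,t)$ for which $U=\{t\neq0\}\cup\{(0,0)\}$. The form at the origin is obtained by differentiating the Pl\"ucker relation among the $2\times2$ minors of a $2\times4$ matrix; it has rank $4$ and is a limit of forms of rank at most $3$. For the two variants of the rank in which the factors are homogeneous or multilinear, $U$ is always open when $d\le3$, and for every $d\ge4$ there is a family for which it is not locally closed.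
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $K$ be an algebraically closed field of arbitrary characteristic, let $d\ge2$, and let $V=V_1\times\dots\times V_d$ be a product of finite-dimensional $K$-vector spaces. A polynomial $P\colon V\to K$ is \emph{multilinear} if it is linear in each argument $v_j\in V_j$ separately; the zero polynomial is allowed. The \emph{Schmidt rank} $r(P)$ of a multilinear $P$ is the least number $r$ such that
\[
P=\sum_{i=1}^rQ_iR_i
\]
with polynomials $Q_i,R_i$ on $V$ of degree less than $d$. Here $d$ is the fixed degree above, so $r(0)=0$. The rank counts how many products of polynomials of lower degree are needed to assemble $P$. The factors are not required to be homogeneous or multilinear. Imposing these requirements gives two variants. A \emph{form} is a homogeneous polynomial, and $0$ counts as a form of every degree.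
\begin{itemize}
\item For $r^h(P)$, the factors $Q_i,R_i$ are forms of positive degrees with $\deg Q_i+\deg R_i=d$.
\item For $r^p(P)$, the factor $Q_i$ is multilinear in $(v_j)_{j\in I_i}$ and $R_i$ is multilinear in $(v_j)_{j\notin I_i}$, for some $\emptyset\neq I_i\subsetneq\{1,\dots,d\}$.
\end{itemize}
Each definition allows fewer decompositions than the one before, and expanding $P$ in the coordinates of $V_1$ gives a decomposition of the last kind. Hence $r\le r^h\le r^p\le\dim V_1$.

Let $S$ be an algebraic variety over $K$ with its Zariski topology, and let $(P_z)_{z\in S}$ be an algebraic family of multilinear polynomials on $V$: in fixed bases of the $V_j$, the coefficients of $P_z$ are regular functions of $z$. The ranks are bounded, and we put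
\[
U=\{z\in S:\ r(P_z)=\max_{z'\in S}r(P_{z'})\}.
\]
This set is constructible. Indeed, the multilinear forms of rank at most $\rho$ are those in the image of the polynomial map $(Q_i,R_i)_{i\le\rho}\mapsto\sum Q_iR_i$, and this image is constructible by Chevalley's theorem. Recall that a subset is \emph{locally closed} if it is open in its closure. The following question comes from Kazhdan and Ziegler \cite{KZ}.

\begin{quote}
\emph{Is $U$ locally closed in $S$ for every such family?}
\end{quote}

The simplest cases suggest that it is. For $d=2$ the rank is the rank of a matrix (Section~\ref{sec:open}), the condition $r\le\rho$ is the vanishing of minors, and $U$ is open. The same conclusion holds whenever the forms of rank at most $\rho$ make up a closed set for each $\rho$, because $U$ is then the complement of the closed set where the rank is at most $\max-1$. And if $S$ is a curve, every constructible $U\subset S$ is locally closed: the set $\overline U\setminus U$ has smaller dimension than $\overline U$, so it is finite and therefore closed. Nevertheless the answer is no.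

\begin{theorem}\label{thm:main}
Let $d=4$ and let $K$ be any algebraically closed field. There is a family $(P_{s,t})_{(s,t)\in\mathbb A^2}$ of multilinear forms with $\max r=4$ and
\[
U=\{t\neq0\}\cup\{(0,0)\}.
\]
In particular $U$ is not locally closed. The same holds for the same family with $r^h$ or $r^p$ in place of $r$.
\end{theorem}

The set $\{t\ne0\}\cup\{(0,0)\}$ is dense in $\mathbb A^2$, so it could be locally closed only by being open. It is not open, since $(0,0)$ lies in the closure of its complement $\{t=0,\ s\ne0\}$.

Theorem~\ref{thm:main} settles the question. The second theorem describes the other degrees.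

\begin{theorem}\label{thm:variants}
\begin{enumerate}
\item[(i)] If $d=2$ (for $r$, $r^h$, $r^p$) or $d=3$ (for $r^h$, $r^p$), then $U$ is always open. For all $d$, if $\max_Sr\le2$, then $U$, defined with $r$, is open.
\item[(ii)] For every $d\ge4$ there is a family over $\mathbb A^2$ for which $U$, defined with $r^h$ or with $r^p$, equals $\{t\ne0\}\cup\{(0,0)\}$ and hence is not locally closed.
\end{enumerate}
\end{theorem}

Thus for $r^h$ and $r^p$ the set $U$ is locally closed for every family exactly when $d\le3$. For the rank $r$ with inhomogeneous factors we make no claim when $d=3$ or $d\ge5$, beyond the case $\max r\le2$.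

Section~\ref{sec:idea} constructs the family and reduces Theorem~\ref{thm:main} to two lower bounds, which are proved in Sections~\ref{sec:generic} and~\ref{sec:limit} with the tools of Sections~\ref{sec:tools} and~\ref{sec:three}. Sections~\ref{sec:open} and~\ref{sec:higher} prove the two parts of Theorem~\ref{thm:variants}.

\section{Differentiating a relation}\label{sec:idea}

\subsection*{How the rank can go up in a limit}
A counterexample needs forms of rank at most $\rho$ whose limit has larger rank. Such limits arise from relations. Suppose that $\sum_{i\le\rho}Q_iR_i=0$, and perturb each factor. For $s\ne0$,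
\[
s^{-1}\sum_{i\le\rho}(Q_i+sQ_i')(R_i+sR_i')=\sum_{i\le\rho}(Q_iR_i'+Q_i'R_i)+s\sum_{i\le\rho}Q_i'R_i' .
\]
The left side has $\rho$ products. The limit at $s=0$ has $2\rho$ products as written, but it may have a shorter expression: it lies in the ideal generated by the $Q_i$ and $R_i$, so if these lie in an ideal generated by $\kappa$ linear forms, the limit is a sum of $\kappa$ products. If the perturbations $Q_i',R_i'$ are complicated polynomials in new variables, one may hope that there is no cheaper expression. So we look for a relation with $\rho$ products whose factors do not lie in an ideal generated by $\rho$ linear forms.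

\begin{example}\label{ex:two}
Take $d=4$, a coordinate $x_j$ on $V_j$, and the relation $(x_1x_2)(x_3x_4)-(x_1x_4)(x_2x_3)=0$ with two products. Perturb $x_ix_j$ by a form $g_{ij}$ bilinear on $V_i\times V_j$. The limit is
\[
x_1x_2g_{34}+x_3x_4g_{12}-x_1x_4g_{23}-x_2x_3g_{14}=x_1(x_2g_{34}-x_4g_{23})+x_3(x_4g_{12}-x_2g_{14}).
\]
The four factors of the relation lie in the ideal $(x_1,x_3)$, and the limit again has rank at most $2$. Lemma~\ref{lem:two} below shows that this collapse is forced on every relation with two products of quadratic forms, unless the factors already lie in a $2$-dimensional space of a special kind.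
\end{example}

With three products there is a relation that does not collapse. Let $\xi=(\xi_{ij})$ be a $2\times4$ matrix of variables with minors $m_{ij}=\xi_{1i}\xi_{2j}-\xi_{1j}\xi_{2i}$ for $1\le i<j\le4$. For $c=(c_{ij})_{i<j}\in K^6$ put
\[
\operatorname{Pf}(c)=c_{12}c_{34}-c_{13}c_{24}+c_{14}c_{23}.
\]
The Pl\"ucker relation says $\operatorname{Pf}(m)=0$. (Laplace expansion of the $4\times4$ determinant with rows $\xi_1,\xi_2,\xi_1,\xi_2$ gives $2\operatorname{Pf}(m)=0$ over $\mathbb Z$, hence $\operatorname{Pf}(m)=0$ over $\mathbb Z$ and over $K$.) The six minors lie in the ideal generated by the four entries of the first row. They do not lie in an ideal generated by three linear forms in $\xi$: otherwise they would vanish on a space of dimension at least $5$ of matrices of rank at most $1$, and the following lemma bounds that dimension by $4$. We write $x\otimes y$ for the matrix $(x_iy_j)$.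

\begin{lemma}\label{lem:rankone}
A linear space $\mathcal M$ of $2\times m$ matrices of rank at most $1$ is contained in $\mathbf c\otimes K^m$ for some $0\neq\mathbf c\in K^2$, or in $K^2\otimes y$ for some $y\in K^m$.
\end{lemma}

\begin{proof}
Suppose $\mathcal M$ lies in no $\mathbf c\otimes K^m$. Then it contains nonzero elements $x\otimes y$ and $x'\otimes y'$ with $x,x'$ independent. If $y,y'$ were independent too, the sum $x\otimes y+x'\otimes y'$ would have rank $2$; so $y'$ is a multiple of $y$. For any further nonzero $x''\otimes y''\in\mathcal M$, the vector $x''$ is independent of $x$ or of $x'$, and the same argument makes $y''$ a multiple of $y$ or of $y'$. Hence $\mathcal M\subset K^2\otimes y$.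
\end{proof}

So the derivative of the Pl\"ucker relation is a candidate for a form of rank $4$ that is a limit of forms of rank at most $3$. This alone gives a family over a line with $U=\{0\}$, which is closed. A second parameter $t$ has to raise the rank from $3$ to $4$ at general points without raising it above $4$ on the line $s=0$. Adding a single product divisible by $\xi_{11}$ does this, because at $s=0$ it merges with one of the four products.

\subsection*{The family}
Let $d=4$ and $N=100$. The coordinates on $V_j$ ($1\le j\le4$) are: $\xi_{1j}$ and $\xi_{2j}$; for every $i\ne j$ the variables $u^{\{i,j\}}_{j,a}$ with $1\le a\le N$; and, if $j\ge2$, the variables $\theta_{j,a}$ with $1\le a\le5$. For $i<j$ put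
\[
g_{ij}=\sum_{a=1}^Nu^{\{i,j\}}_{i,a}u^{\{i,j\}}_{j,a},\qquad h=\sum_{a=1}^5\theta_{2,a}\theta_{3,a}\theta_{4,a}.
\]
The six forms $g_{ij}$ involve pairwise disjoint sets of $2N$ variables. We use the letter $k$ for a pair $\{i,j\}\subset\{1,2,3,4\}$ and $k^*$ for the complementary pair. Let $\operatorname{Pf}(c,c')=\operatorname{Pf}(c+c')-\operatorname{Pf}(c)-\operatorname{Pf}(c')=\sum_k\pm c_kc'_{k^*}$ be the polar form of $\operatorname{Pf}$, and define
\begin{equation}\label{eq:family}
P_{s,t}=\operatorname{Pf}(m,g)+s\operatorname{Pf}(g)+t\,\xi_{11}h .
\end{equation}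
Since $m_{ij}$ and $g_{ij}$ are bilinear on $V_i\times V_j$ and $h$ is trilinear on $V_2\times V_3\times V_4$, the form $P_{s,t}$ is multilinear of degree $4$, and its coefficients are polynomials in $(s,t)$. As $\operatorname{Pf}(m)=0$, for $s\ne0$ we have
\begin{equation}\label{eq:quotient}
P_{s,t}=s^{-1}\operatorname{Pf}(m+sg)+t\,\xi_{11}h .
\end{equation}

\subsection*{Upper bounds}
By \eqref{eq:quotient}, for $s\neq0$ we have $r^p(P_{s,t})\le4$ and $r^p(P_{s,0})\le3$. For $s=0$, every monomial of $m_{ij}$ contains exactly one of $\xi_{11},\dots,\xi_{14}$, so $P_{0,t}=\sum_{j=1}^4\xi_{1j}T_j$ with $T_j$ trilinear in the other three arguments; for instance $T_1=\xi_{22}g_{34}-\xi_{23}g_{24}+\xi_{24}g_{23}+th$. Thus $r^p(P_{0,t})\le4$.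

\subsection*{Lower bounds}
The work lies in the following two statements.

\begin{proposition}\label{prop:generic}
If $st\ne0$, then $r(P_{s,t})\ge4$.
\end{proposition}

\begin{proposition}\label{prop:limit}
The form $P_0=\operatorname{Pf}(m,g)$, regarded as a polynomial in the variables $\xi$ and $u$, is not a sum of three products of polynomials of degree at most $3$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Propositions~\ref{prop:generic} and~\ref{prop:limit}]
The restriction of $P_{0,t}$ to the subspace $\theta=0$ is $P_0$, and a decomposition into three products would restrict to one of $P_0$. So $r(P_{0,t})\ge4$ for all $t$. Together with Proposition~\ref{prop:generic} this gives $r\ge4$ on $\{t\ne0\}\cup\{(0,0)\}$. With the upper bounds and $r\le r^h\le r^p$, each of the three ranks equals $4$ on this set and is at most $3$ on its complement $\{t=0,\ s\ne0\}$.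
\end{proof}

\section{Quadratic forms, critical loci and contraction}\label{sec:tools}

\subsection*{Quadratic forms}
To treat all characteristics at once, we measure a quadratic form $q$ on a vector space by its polar form $q(a,b)=q(a+b)-q(a)-q(b)$. We write $\operatorname{rk}(q)$ for the rank of the polar form and call $q$ \emph{nondegenerate} if the polar form is. For example $\operatorname{rk}(x_1y_1+\dots+x_Ny_N)=2N$. A subspace is \emph{totally singular} if $q$ vanishes on it. We use the following facts.
\begin{itemize}
\item[(Q1)] $\operatorname{rk}(q+q')\le\operatorname{rk}(q)+\operatorname{rk}(q')$. Restriction to a subspace of codimension $\kappa$ deletes $\kappa$ rows and columns of a Gram matrix, so it does not raise $\operatorname{rk}$ and lowers it by at most $2\kappa$.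
\item[(Q2)] Consequently, if $q$ vanishes on a subspace of codimension $\kappa$, equivalently if $q$ lies in an ideal generated by $\kappa$ linear forms, then $\operatorname{rk}(q)\le2\kappa$.
\item[(Q3)] In a nondegenerate space of dimension $2m$, a totally singular subspace $T$ satisfies $T\subset T^\perp$, so $\dim T\le m$. Such a space is hyperbolic, that is, $q=y_1y_2+\dots+y_{2m-1}y_{2m}$ in suitable coordinates: since $K$ is algebraically closed there is a nonzero vector with $q=0$; complete it to a hyperbolic pair and pass to the orthogonal complement.
\item[(Q4)] (Witt's theorem.) In a nondegenerate space, an injective linear map from a subspace to the space that preserves $q$ extends to an isometry of the whole space. In particular two totally singular subspaces of the same dimension, with chosen bases, are related by an isometry.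
\end{itemize}
We fix the hyperbolic forms $q_4(y)=y_1y_2+y_3y_4$ on $K^4$ and $q_6(y)=y_1y_2+y_3y_4+y_5y_6$ on $K^6$. A sum of two products is $q_4(F)$ for a $K^4$-valued polynomial $F$, and a sum of three products is $q_6(F)$ for a $K^6$-valued one.

\begin{lemma}\label{lem:two}
Let $F=(F_1,\dots,F_4)$ be quadratic forms on a vector space $M$ with $q_4(F)=0$. Then there are a subspace $M'\subset M$ of codimension at most $2$ and a totally singular plane $\Lambda\subset K^4$ such that $F|_{M'}$ takes values in $\Lambda$.
\end{lemma}

\begin{proof}
We may assume $F\neq0$. Identify $K^4$ with $2\times2$ matrices by $y\mapsto\left(\begin{smallmatrix}y_1&y_3\\-y_4&y_2\end{smallmatrix}\right)$, so that $q_4$ becomes the determinant. Take a nonzero row of the matrix $F$ and divide it by the greatest common divisor of its entries. This gives coprime forms $\beta_1,\beta_2$ of a common degree $\delta\in\{0,1,2\}$. The other row $(x,y)$ satisfies $x\beta_2=y\beta_1$, and unique factorization in $K[M]$ makes it a polynomial multiple of $(\beta_1,\beta_2)$. So $F=(\alpha_i\beta_j)$ with forms $\alpha_i$ of degree $2-\delta$. If $\delta=0$, then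 $\beta$ is a nonzero constant vector and $F$ takes values in the plane $K^2\otimes\beta$. If $\delta=2$, then $\alpha$ is a nonzero constant vector and $F$ takes values in $\alpha\otimes K^2$. The determinant vanishes on both planes. If $\delta=1$, then $F=0$ on $M'=\{\beta_1=\beta_2=0\}$, and any $\Lambda$ will do.
\end{proof}

\subsection*{Dimension}
The codimension of a closed subset $X$ of a vector space $M$ is $\dim M-\dim X$. By Krull's height theorem, every irreducible component of the common zero set of $\kappa$ polynomials on $M$ has codimension at most $\kappa$. If all fibers of a morphism $\phi\colon X\to Y$ have dimension at most $\delta$, then $\dim X\le\dim\overline{\phi(X)}+\delta$.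

The next lemma makes precise the sense in which quadratic forms of high rank behave like independent variables.

\begin{lemma}\label{lem:highrank}
Let $G=(G_1,\dots,G_\tau)$ be quadratic forms on $M=K^n$ such that every nontrivial combination $G_c=\sum c_iG_i$ has $\operatorname{rk}(G_c)\ge R$, where $R\ge2\tau+1$. Then:
\begin{enumerate}
\item[(a)] $\Sigma=\{x\in M:\ dG_c(x)=0\text{ for some }c\ne0\}$ is closed of dimension at most $n-R+\tau-1$;
\item[(b)] the ideal $(G_1,\dots,G_\tau)$ is prime and its zero set has codimension $\tau$;
\item[(c)] the map $G\colon M\to K^\tau$ is surjective, all components of all its fibers have codimension $\tau$, and the $G_i$ are algebraically independent.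
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The differential $dG_c(x)$ is the linear form $G_c(x,\cdot)$, so it vanishes exactly when $x$ lies in the radical of the polar form of $G_c$, a subspace of dimension at most $n-R$. Hence $\{(c,x):dG_c(x)=0\}\subset\mathbb P^{\tau-1}\times M$ is closed of dimension at most $\tau-1+n-R$. Its projection $\Sigma$ to $M$ is closed because $\mathbb P^{\tau-1}$ is proper.

(b) By (a) and $R\ge2\tau+1$ we have $\dim\Sigma\le n-\tau-2$. Let $X=\{G=0\}\ni0$ and $\mathcal O=K[M]/(G)$. At a point of $X\setminus\Sigma$ the differentials $dG_1,\dots,dG_\tau$ are independent, so by the Jacobian criterion the local ring of $\mathcal O$ there is regular of dimension $n-\tau$. Every component of $X$ has dimension at least $n-\tau$, so it contains such a point and has dimension exactly $n-\tau$. Thus $\mathcal O$ is a complete intersection, hence Cohen--Macaulay. Serre's criterion says that a noetherian ring is normal if it satisfies the depth condition $(S_2)$, which holds for Cohen--Macaulay rings, and if its localizations at primes of height at most $1$ are regular. A prime of height at most $1$ in $\mathcal O$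 defines a subvariety of $X$ of dimension at least $n-\tau-1>\dim\Sigma$, which contains a point outside $\Sigma$; the localization at the prime is then a localization of a regular local ring, so it is regular. Hence $\mathcal O$ is normal. A normal noetherian ring is a finite product of domains, and $X$ is connected because it is a union of lines through $0$. So there is one factor, and $\mathcal O$ is a domain.

(c) Since $X$ is a cone of dimension $n-\tau$, there are $n-\tau$ linear forms $\ell$ such that $G$ and $\ell$ vanish together only at $0$. For homogeneous polynomials this implies that $(G,\ell)\colon K^n\to K^n$ is a finite morphism, and a finite morphism $K^n\to K^n$ is surjective. So $G$ is surjective, and its fibers are preimages of affine subspaces of dimension $n-\tau$ under a finite map, hence of dimension at most $n-\tau$. By Krull's theorem each of their components has dimension at least $n-\tau$. A polynomial relation among the $G_i$ vanishes on the image $K^\tau$, so it is zero.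
\end{proof}

\subsection*{Strength and critical loci}
The definition of $r^h$ makes sense for any form $f$ of degree at least $2$ on a vector space; we then call $r^h(f)$ the \emph{strength} of $f$. It is subadditive. Let $\operatorname{Crit}(f)=\{df=0\}$. A \emph{separated sum of length $N$} is a sum of $N$ squarefree monomials of degree at least $2$, no two of which share a variable. The forms $g_k$ and $h$ are separated sums of lengths $N$ and $5$.

\begin{lemma}\label{lem:crit}
\begin{enumerate}
\item[(a)] If $f$ has strength at most $\rho$, then $\operatorname{codim}\operatorname{Crit}(f)\le2\rho$.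
\item[(b)] If $f$ is a separated sum of length $N$, then $\operatorname{codim}\operatorname{Crit}(f)=2N$.
\item[(c)] Restriction to a subspace of codimension $\kappa$ lowers the strength by at most $\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $f=\sum_{i\le\rho}Q_iR_i$, then $df=\sum(Q_i\,dR_i+R_i\,dQ_i)$ vanishes on $\{Q_i=R_i=0\text{ for all }i\}$. This set contains $0$ because the factors are forms of positive degree, and it is cut out by $2\rho$ equations.

(b) The derivative of $f$ in a variable is the product of the other variables of its monomial. These products all vanish exactly when each monomial has at least two vanishing variables, which is a union of coordinate subspaces, the largest of codimension $2N$.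

(c) In coordinates in which the subspace is $x_1=\dots=x_\kappa=0$, write $f=f_0+\sum_{i\le\kappa}x_if_i$ with $f_0$ free of $x_1,\dots,x_\kappa$; then $f_0$ is the restriction.
\end{proof}

\subsection*{Bidegrees and contraction}
The lower bounds compare the two sides of a polynomial identity on a direct sum $E\oplus L$. For a polynomial $F$ on $E\oplus L$, let $F^{(i,j)}$, or $F^{ij}$, be its part of degree $i$ on $E$ and degree $j$ on $L$. The forms of bidegree $(i,j)$ make up the tensor product $\mathcal A\otimes\mathcal B$ of the space $\mathcal A$ of forms of degree $i$ on $E$ and the space $\mathcal B$ of forms of degree $j$ on $L$. A linear functional $\varphi$ on $\mathcal B$ induces the \emph{contraction} $\mathcal A\otimes\mathcal B\to\mathcal A$, $xy\mapsto\varphi(y)x$. If $y_1,\dots,y_l\in\mathcal B$ are linearly independent modulo a subspace $\mathcal B_0$, there are \emph{dual functionals} $\varphi_1,\dots,\varphi_l$ that vanish on $\mathcal B_0$ and satisfy $\varphi_a(y_b)=\delta_{ab}$. Contracting an identity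
\[
\sum_ax_ay_a=\sum_bx'_by'_b+\varepsilon,\qquad\varepsilon\in\mathcal A\otimes\mathcal B_0,
\]
with $\varphi_a$ gives $x_a=\sum_b\varphi_a(y'_b)x_b'$, so each $x_a$ lies in the span of the $x_b'$. The roles of $\mathcal A$ and $\mathcal B$ may be exchanged, and contraction with a functional on $\mathcal A$ maps $\mathcal A\otimes\mathcal B_0$ into $\mathcal B_0$.

To use bidegrees on a subspace $W\subset E\oplus L$, let $E_W$ be the projection of $W$ to $E$, let $L_W=W\cap L$, and choose a linear map $\sigma\colon E_W\to L$ whose graph lies in $W$. Then
\begin{equation}\label{eq:param}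
W=\{(\xi,u+\sigma(\xi)):\ \xi\in E_W,\ u\in L_W\},\qquad\operatorname{codim}W=\operatorname{codim}_EE_W+\operatorname{codim}_LL_W ,
\end{equation}
and we take bidegrees on $W$ with respect to $(\xi,u)\in E_W\oplus L_W$. If $\operatorname{codim}_EE_W\ge\operatorname{codim}W$, then $L_W=L$, so $W=E_W\oplus L$ and we take $\sigma=0$.

\section{Quartic forms that are sums of three products}\label{sec:three}

The definition of $r$ allows inhomogeneous factors. Taking the part of degree $4$ of $\sum_{i\le3}Q_iR_i$ turns each product into three, of degrees $1+3$, $2+2$ and $3+1$, and this loses too much. The missing information is that the parts of all other degrees vanish. Writing the sum as $q_6(F)$, we can use the isometries of $q_6$ to normalize the constant and linear parts of $F$ and then solve the equations of low degree.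

\begin{lemma}\label{lem:three}
Let $P$ be a form of degree $4$ on a vector space, and suppose $P=\sum_{i=1}^3Q_iR_i$ with polynomials $Q_i,R_i$ of degree at most $3$, not necessarily homogeneous and possibly zero. Then one of the following holds.
\begin{enumerate}
\item[(I)] For some $0\le\kappa\le3$ there is a subspace $W$ of codimension $\kappa$ such that $P|_W$ is a sum of $3-\kappa$ products of two quadratic forms.
\item[(II)] There are $K^4$-valued forms $C,B,A$ of degrees $1,2,3$ and scalar forms $c,b,a$ of degrees $1,2,3$ such that, with $\beta=-q_4(C)$ and $\alpha=-q_4(B,C)-c\beta$,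
\[
P=q_4(B)+q_4(A,C)+b\beta+c\alpha,\quad q_4(A,B)+a\beta+b\alpha=0,\quad q_4(A)+a\alpha=0 .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
Let $F=(Q_1,R_1,Q_2,R_2,Q_3,R_3)=F_0+F_1+F_2+F_3$ with $F_j$ homogeneous of degree $j$, so $q_6(F)=P$. Comparing degrees $0$ to $6$ gives
\begin{gather*}
q_6(F_0)=0,\quad q_6(F_0,F_1)=0,\quad q_6(F_1)+q_6(F_0,F_2)=0,\quad q_6(F_1,F_2)+q_6(F_0,F_3)=0,\\
q_6(F_2)+q_6(F_1,F_3)=P,\quad q_6(F_2,F_3)=0,\quad q_6(F_3)=0 .
\end{gather*}
Applying a constant isometry of $q_6$ to $F$ gives another decomposition of the same kind.

Suppose $F_0=0$. Degree $2$ gives $q_6(F_1)=0$, so the image of the linear map $F_1$ is totally singular, of dimension $\kappa\le3$ by (Q3). By (Q4) we may assume that the linear parts of $Q_1,\dots,Q_\kappa$ are independent forms $\ell_1,\dots,\ell_\kappa$ and that all other entries of $F_1$ are zero. Let $Q_i',R_i'$ be the quadratic parts of $Q_i,R_i$. Degree $3$ gives $\sum_{i\le\kappa}\ell_iR_i'=0$. Modulo the $\ell_j$ with $j\ne i$ the polynomial ring is a domain in which $\ell_i\ne0$, so $R_i'$ lies in the ideal of these $\ell_j$. Hence on $W=\{\ell_1=\dots=\ell_\kappa=0\}$ both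 $F_1$ and $R'_1,\dots,R'_\kappa$ vanish, and degree $4$ reads $P|_W=\sum_{i>\kappa}Q_i'R_i'$. This is (I).

Suppose $F_0\ne0$. As $q_6(F_0)=0$, by (Q4) we may assume $F_0=(0,0,0,0,1,0)$; then $q_6(F_0,y)=y_6$. Degree $1$ says that the last entry of $F_1$ is zero. Write $F_1=(C,c,0)$, $F_2=(B,b,\beta)$, $F_3=(A,a,\alpha)$ with $C,B,A$ valued in $K^4$. Degree $2$ reads $q_4(C)+\beta=0$, and degree $3$ reads $q_4(B,C)+c\beta+\alpha=0$. Since $q_6(F_2)=q_4(B)+b\beta$ and $q_6(F_1,F_3)=q_4(A,C)+c\alpha$, degree $4$ is the first displayed identity, and degrees $5$ and $6$ are the other two.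
\end{proof}

In case (II), the forms $\beta$ and $\alpha$ vanish where $C$ does. So on the subspace $W=\{C=0\}$, of codimension at most $4$,
\begin{equation}\label{eq:onW}
P|_W=q_4(B)|_W,\qquad q_4(A)|_W=0 .
\end{equation}
The identity of degree $5$ will not be needed.

\begin{example}\label{ex:caseII}
Case (II) produces forms in the ideal of \emph{four} linear forms. If $q_4(A)=0$, then
\[
(C_1+A_1)(C_2+A_2)+(C_3+A_3)(C_4+A_4)-(1+b)\,q_4(C)=q_4(A,C)-b\,q_4(C).
\]
The form $P_0$ also lies in an ideal generated by four linear forms. This is why case (II) is the hardest part of Proposition~\ref{prop:limit}.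
\end{example}

\section{The members with $st\neq0$}\label{sec:generic}

For these members critical loci decide everything: a sum of three products of forms has a critical locus of codimension at most $6$, and the term $t\,\xi_{11}h$ pushes the codimension to $8$. We state this in a form that also serves in Section~\ref{sec:higher}.

\begin{lemma}\label{lem:eight}
Let $m_k$ be six polynomials in variables $x_1,x_2,\dots$, indexed by the pairs $k$. Let $g_k$ be separated sums of length $N\ge4$ and $h$ a separated sum of length $5$, such that the $g_k$, $h$ and $x$ involve pairwise disjoint sets of variables. If $st\ne0$, then $P=s^{-1}\operatorname{Pf}(m+sg)+t\,x_1h$ satisfies $\operatorname{codim}\operatorname{Crit}(P)\ge8$.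
\end{lemma}

\begin{proof}
Put $G=m+sg$. The derivative of $P$ in a variable $u$ of $g_k$ is $\pm G_{k^*}\,\partial g_k/\partial u$, and the derivative in a variable $\theta$ of $h$ is $t\,x_1\,\partial h/\partial\theta$. By Lemma~\ref{lem:crit}(b) the sets $\{dg_k=0\}$ and $\{dh=0\}$ have codimensions $2N\ge8$ and $10$. At a critical point outside these sets, all $G_k$ vanish and $x_1=0$. There $\partial P/\partial x_1=s^{-1}\operatorname{Pf}(G,\partial m/\partial x_1)+th=th$, so $h=0$. It remains to bound the set $\{x_1=0,\ G=0,\ h=0\}$. It maps to the hyperplane $x_1=0$ of the $x$-space, and for fixed $x$ the seven equations $g_k=-m_k(x)/s$ and $h=0$ define hypersurfaces in disjoint sets of variables, so each fiber has codimension $7$. The set has codimension at least $8$.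
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:generic}]
Suppose $r(P_{s,t})\le3$ and apply Lemma~\ref{lem:three}. In case (I) with $\kappa=0$ the strength of $P_{s,t}$ is at most $3$, so the critical locus has codimension at most $6$ by Lemma~\ref{lem:crit}(a). This contradicts Lemma~\ref{lem:eight}, which applies by \eqref{eq:quotient} with $x=\xi$ and $x_1=\xi_{11}$.

In case (I) with $\kappa\ge1$, and in case (II) by \eqref{eq:onW}, there is a subspace $W$ of codimension at most $4$ on which $P_{s,t}$ is a sum of two products of quadratic forms, possibly zero. We remove the term $t\,\xi_{11}h$ by passing to $W'=W\cap\{\xi_{11}=0\}$, of codimension at most $5$. Let $G_k=(m_k+sg_k)|_{W'}$. By \eqref{eq:quotient} the form $\operatorname{Pf}(G)$ on $W'$ has strength at most $2$, so its critical locus has codimension at most $4$ in $W'$.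

On the other hand, a nontrivial combination $\sum c_k(m_k+sg_k)$ restricts on $\xi=0$ to $s\sum c_kg_k$, which has $\operatorname{rk}\ge2N=200$ because the $g_k$ have disjoint variables. By (Q1) the combination has $\operatorname{rk}\ge200$ on $V$ and $\operatorname{rk}\ge190$ on $W'$. Lemma~\ref{lem:highrank} with $\tau=6$ and $R=190$ shows that $\{G=0\}$ has codimension $6$ and $\Sigma$ has codimension at least $185$ in $W'$. At a point $x\in W'$ the differential of $\operatorname{Pf}(G)$ is $\sum_k\pm G_{k^*}(x)\,dG_k(x)$. If it vanishes, then either all coefficients $G_{k^*}(x)$ are zero or $x\in\Sigma$. So the critical locus has codimension at least $6$, a contradiction.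
\end{proof}

\section{The derivative of the Pl\"ucker relation}\label{sec:limit}

We prove Proposition~\ref{prop:limit}. Critical loci do not help here: $P_0=\sum_k\pm m_kg_{k^*}$ lies in the square of the ideal of the entries of $\xi$, and its critical locus contains all points where $\xi$ has rank at most $1$ and finitely many further conditions hold; we do not use it. Instead we compare bidegrees, using that the $g_k$ behave like six independent variables even after restriction to a subspace of moderate codimension.

\subsection*{Alternating forms}
The form $P_0$ lives on $E\oplus L$, where $E=K^{2\times4}$ is the space of matrices $\xi$ with rows $\xi_1,\xi_2\in K^4$ and $L$ is the space of the $u$-coordinates. Put $\hat g_k=\pm g_{k^*}$ with the signs for which $P_0=\sum_km_k\hat g_k$. Let $\operatorname{Alt}$ be the $6$-dimensional space of alternating bilinear forms $\omega$ on $K^4$, with coordinates $\omega_k$, and regard $\hat g=(\hat g_k)$ as a map $L\to\operatorname{Alt}$. For $\omega\in\operatorname{Alt}$ define a quadratic form on $E$, with its polar form, by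
\[
Q_\omega(\xi)=\omega(\xi_1,\xi_2)=\sum_k\omega_km_k(\xi),\qquad b_\omega(\xi,\xi')=\omega(\xi_1,\xi_2')+\omega(\xi_1',\xi_2).
\]
Then $P_0(\xi,u)=Q_{\hat g(u)}(\xi)$. We record three facts.
\begin{itemize}
\item[(A1)] $\operatorname{Pf}$ is a hyperbolic quadratic form on $\operatorname{Alt}$, so it does not vanish on a subspace of dimension $4$.
\item[(A2)] Since $\det\omega=\operatorname{Pf}(\omega)^2$, the form $\omega$ is nondegenerate if and only if $\operatorname{Pf}(\omega)\ne0$. In that case $b_\omega$ is nondegenerate on the $8$-dimensional space $E$: if $\xi$ is in the radical, testing against $\xi'=(0,\xi_2')$ gives $\xi_1=0$, and testing against $\xi'=(\xi_1',0)$ gives $\xi_2=0$.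
\item[(A3)] A nontrivial combination of the $\hat g_k$ has $\operatorname{rk}\ge200-2\kappa$ on a subspace of $L$ of codimension $\kappa$. For $\kappa\le34$ this is at least $132\ge2\cdot6+1$, so Lemma~\ref{lem:highrank} applies to any independent combinations of the restricted $\hat g_k$.
\end{itemize}

\subsection*{Subspaces on which $P_0$ has two products}
Both cases of Lemma~\ref{lem:three} lead, with one exception, to a subspace of codimension at most $4$ on which $P_0$ is a sum of two products of quadratic forms. We first determine how such a subspace looks.

\begin{lemma}\label{lem:W}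
Let $W\subset E\oplus L$ have codimension at most $4$, and let $P_0|_W$ be a sum of two products of quadratic forms, possibly zero. Then the restrictions $m_k|_{E_W}$ span a space of dimension at most $2$. Moreover $\operatorname{codim}W=4$, $\dim E_W=4$ and $W=E_W\oplus L$.
\end{lemma}

\begin{proof}
In the coordinates \eqref{eq:param}, $P_0|_W=\sum_km_k(\xi)\hat g_k(u+\sigma(\xi))$. Its part of bidegree $(2,2)$ is $\sum_km_k(\xi)\hat g_k(u)$, and its part of bidegree $(0,4)$ is zero. Write $P_0|_W=q_4(F)$ with $F=F^{20}+F^{11}+F^{02}$. Then
\[
q_4(F^{20},F^{02})+q_4(F^{11})=\sum_km_k\hat g_k,\qquad q_4(F^{02})=0 .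
\]
The term $q_4(F^{11})$ is cheap to remove. The first and third entries of $F^{11}$ are bilinear in $(\xi,u)$, and $\dim E_W\le8$, so their coefficients are at most $16$ linear forms in $u$. Where these vanish, $q_4(F^{11})=0$. Apply Lemma~\ref{lem:two} to $F^{02}$ on that subspace of $L_W$. We obtain $L'\subset L$ of codimension at most $4+16+2=22$ on which $F^{02}=f_1\lambda_1+f_2\lambda_2$, with constant vectors $\lambda_1,\lambda_2\in K^4$ and quadratic forms $f_1,f_2$. On $E_W\oplus L'$,
\[
\sum_km_k\hat g_k=\nu_1f_1+\nu_2f_2,\qquad\nu_i=q_4(F^{20},\lambda_i).
\]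
The $\hat g_k|_{L'}$ are independent by (A3), and contraction with dual functionals gives $m_k|_{E_W}\in\operatorname{span}(\nu_1,\nu_2)$.

Hence the kernel $\Omega$ of the linear map $\omega\mapsto Q_\omega|_{E_W}$ has dimension at least $4$. By (A1) it contains some $\omega$ with $\operatorname{Pf}(\omega)\ne0$. Then $E_W$ is totally singular in the nondegenerate space $(E,Q_\omega)$, so $\dim E_W\le4$ by (Q3). Now $\operatorname{codim}_EE_W\ge4\ge\operatorname{codim}W$, and \eqref{eq:param} gives the remaining claims.
\end{proof}

\begin{example}\label{ex:p}
Such subspaces exist, and the span of the $m_k|_{E_W}$ can have each dimension $p\in\{0,1,2\}$. For $\xi_1=(x_1,x_2,x_3,x_4)$, $\xi_2=0$ all minors vanish. For $\xi_1=(x_1,x_2,0,0)$, $\xi_2=(x_3,x_4,0,0)$ only $m_{12}$ survives. For $\xi_1=(x_1,x_2,x_3,0)$, $\xi_2=(x_4,0,0,0)$ only $m_{12}=-x_2x_4$ and $m_{13}=-x_3x_4$ survive. In each case $P_0$ is a sum of $p$ products on $E_W\oplus L$.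
\end{example}

\subsection*{Case (I) is impossible}
For $\kappa\ge1$ we would have at most two products on a subspace of codimension at most $3$, against Lemma~\ref{lem:W}. Let $\kappa=0$, so $P_0=q_6(F)$ with $F=F^{20}+F^{11}+F^{02}$ quadratic on $E\oplus L$. Bidegrees $(2,2)$ and $(0,4)$ give $q_6(F^{20},F^{02})+q_6(F^{11})=\sum m_k\hat g_k$ and $q_6(F^{02})=0$. The first, third and fifth entries of $F^{11}$ have at most $3\cdot8=24$ linear forms in $u$ as coefficients; let $L'\subset L$ be their common zero space. On $E\oplus L'$ we have $\sum_km_k\hat g_k=q_6(F^{20},F^{02})$. The six minors $m_k$ are linearly independent on $E$. Contraction with functionals $\psi_k$ dual to them gives $\hat g_k=q_6(z_k,F^{02})$ on $L'$, where $z_k=\psi_k(F^{20})\in K^6$. A linear relation among the $z_k$ would give the same relation among the $\hat g_k|_{L'}$, so the $z_k$ form a basis of $K^6$, and $y\mapsto(q_6(z_k,y))_k$ is invertible. Thus $F^{02}=J\hat g$ on $L'$ with $J$ an invertible matrix, and $q_6(J\hat g)=0$ is a nontrivial algebraic relation among the $\hat g_k|_{L'}$. This contradicts (A3) and Lemma~\ref{lem:highrank}(c).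

\subsection*{Case (II): the first-order term along $W$}
Suppose (II) holds for $P_0$, and let $W=\{C=0\}$. By \eqref{eq:onW} and Lemma~\ref{lem:W}, $W=E_W\oplus L$ with $\dim E_W=4$. Example~\ref{ex:p} shows that the restriction to $W$ alone gives no contradiction, so we look at the part of $P_0$ that is linear in the directions normal to $W$.

Choose a complement $E=E_W\oplus E'$; it is arbitrary for now and will be specified in one subcase. Write points of $E\oplus L$ as $(e,\rho,u)$. The linear map $C$ has kernel $W$, so it depends only on $\rho$, and $C\colon E'\to K^4$ is an isomorphism. In this subsection the lower indices $0$ and $1$ on $A,B,c$ denote the parts of degree $0$ and $1$ in $\rho$; thus $A_0=A|_W$ and $B_0=B|_W$. Substituting $\alpha$, we have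
\[
P_0=q_4(B)+q_4(A,C)+b\beta-c\,q_4(B,C)-c^2\beta .
\]
Since $C$ has degree $1$ and $\beta=-q_4(C)$ has degree $2$ in $\rho$, the part of degree $1$ in $\rho$ is $q_4(B_0,B_1)+q_4(A_0,C)-c_0q_4(B_0,C)$. On the other hand $P_0=Q_{\hat g(u)}(e)+b_{\hat g(u)}(e,\rho)+Q_{\hat g(u)}(\rho)$. Therefore
\begin{equation}\label{eq:first}
b_{\hat g(u)}(e,\rho)=q_4(A_0,C)+q_4(B_0,\tilde B),\qquad\tilde B=B_1-c_0C .
\end{equation}
Decompose by bidegree in $(e,u)$:
\[
B_0=B^{20}+B^{11}+B^{02},\quad A_0=A^{30}+A^{21}+A^{12}+A^{03},\quad\tilde B=\tilde B^{10}+\tilde B^{01}.
\]
The four entries of $B^{11}$ are bilinear in $(e,u)$ and the four entries of $\tilde B^{01}$ are bilinear in $(\rho,u)$, with $\dim E_W=\dim E'=4$. Let $L'\subset L$ be the common zero space of the at most $16+16$ linear forms in $u$ that occur as coefficients. For $u\in L'$ we have $B^{11}=0$ and $\tilde B^{01}=0$, and we read off the following. The left side of \eqref{eq:first} has bidegree $(1,2)$.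
\begin{itemize}
\item Bidegree $(0,3)$ of \eqref{eq:first}: $0=q_4(A^{03},C)+q_4(B^{02},\tilde B^{01})=q_4(A^{03},C)$. As $C(\rho)$ runs through all of $K^4$, this gives $A^{03}=0$.
\item Bidegree $(1,2)$ of \eqref{eq:first}: $b_{\hat g(u)}(e,\rho)=q_4(A^{12},C)+q_4(B^{02},\tilde B^{10})$.
\item Bidegree $(2,4)$ of $q_4(A_0)=0$, from \eqref{eq:onW}: $q_4(A^{12})=-q_4(A^{21},A^{03})=0$.
\item Bidegrees $(0,4)$ and $(2,2)$ of $q_4(B_0)=P_0|_W$: $q_4(B^{02})=0$ and $q_4(B^{20},B^{02})=\sum_km_k|_{E_W}\hat g_k$.
\end{itemize}
By Lemma~\ref{lem:two} there is $L''\subset L'$, of codimension at most $34$ in $L$, on which $B^{02}=f_1\lambda_1+f_2\lambda_2$ with constant vectors $\lambda_1,\lambda_2$. From now on $\hat g$ is restricted to $L''$, where (A3) still applies; in particular $\hat g\colon L''\to\operatorname{Alt}$ is surjective with fibers of codimension $6$. Put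
\[
\Phi=\operatorname{span}(f_1,f_2),\qquad Z=\{u\in L'':\ f_1(u)=f_2(u)=0\}.
\]
The set $Z$ is large, being cut out by two equations, and on it the term $q_4(B^{02},\tilde B^{10})$ disappears. What is left is a strong restriction on $\omega=\hat g(u)$. The map $y\mapsto q_4(y,C(\cdot))$ is an isomorphism from $K^4$ to the dual space $E'^*$; let $q^*$ be the nondegenerate quadratic form on $E'^*$ that corresponds to $q_4$. For $\omega\in\operatorname{Alt}$ let $T_\omega\colon E_W\to E'^*$ be the linear map $e\mapsto b_\omega(e,\cdot)|_{E'}$. For $u\in Z$ the second item says that $T_{\hat g(u)}(e)$ corresponds to $A^{12}(e,u)$, and the third says $q_4(A^{12}(e,u))=0$. Hence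
\begin{equation}\label{eq:singular}
\text{for }\omega\in\hat g(Z),\text{ the image of }T_\omega\text{ is totally singular for }q^*.
\end{equation}
In particular $T_\omega$ has rank at most $2$.

Let $\mu_1,\dots,\mu_p$ be a basis of the span of the $m_k|_{E_W}$, so $p\le2$ by Lemma~\ref{lem:W}. Write $Q_\omega|_{E_W}=\sum_{a\le p}\gamma_a(\omega)\mu_a$. The linear functions $\gamma_a$ on $\operatorname{Alt}$ are independent because $\omega\mapsto Q_\omega|_{E_W}$ maps onto the span. So $\Omega=\bigcap_a\ker\gamma_a=\{\omega:Q_\omega|_{E_W}=0\}$ has dimension $6-p$. The fourth item reads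
\[
\sum_a\mu_a\,(\gamma_a\circ\hat g)=q_4(B^{20},\lambda_1)f_1+q_4(B^{20},\lambda_2)f_2 ,
\]
and contraction with functionals dual to the $\mu_a$ gives $\gamma_a\circ\hat g\in\Phi$. Hence $\hat g(Z)\subset\Omega$. Let $\omega\in\Omega$ be nondegenerate. Then $b_\omega$ vanishes on $E_W\times E_W$, so an element of $\ker T_\omega$ is orthogonal to both $E_W$ and $E'$, and it is zero by (A2). Thus $T_\omega$ has rank $4$, and $\omega\notin\hat g(Z)$ by \eqref{eq:singular}. We conclude that
\begin{equation}\label{eq:pf}
\operatorname{Pf}(\hat g(u))=0\quad\text{for all }u\in Z .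
\end{equation}
It remains to see that $\hat g(Z)$ is too large for this.

\subsection*{The subcase $p=2$}
The forms $\gamma_1\circ\hat g$ and $\gamma_2\circ\hat g$ are independent, so they span $\Phi$, and $Z=\hat g^{-1}(\Omega)$. By surjectivity $\hat g(Z)=\Omega$, and \eqref{eq:pf} says that $\operatorname{Pf}$ vanishes on the $4$-dimensional space $\Omega$, against (A1).

\subsection*{The subcase $p=1$}
Now $\Omega$ is a hyperplane and $\Phi=\operatorname{span}(\gamma_1\circ\hat g,f')$ for some quadratic form $f'$, possibly zero. The difficulty is that $f'$ is unknown. We show that it is a linear function of $\hat g$, by slicing $\Omega$ so that $\operatorname{Pf}$ factors and the prime ideals of Lemma~\ref{lem:highrank}(b) appear.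

First, $\Omega$ contains a $4$-dimensional subspace on which $\operatorname{Pf}$ is nondegenerate. Indeed, $\Omega=\omega_0^\perp$ for some $\omega_0\ne0$. Some coordinate vector $\omega_1$ of $\operatorname{Alt}$ has $\operatorname{Pf}(\omega_0,\omega_1)\ne0$, and $\operatorname{Pf}(\omega_1,\omega_1)=2\operatorname{Pf}(\omega_1)=0$. The Gram determinant of $\omega_0,\omega_1$ is $-\operatorname{Pf}(\omega_0,\omega_1)^2\ne0$, so these vectors span a nondegenerate plane, and its orthogonal complement is the required subspace. On it $\operatorname{Pf}=y_1y_2+y_3y_4$ in suitable coordinates by (Q3). Let $\Theta$ be its subspace $y_4=0$, so $\dim\Theta=3$ and $\operatorname{Pf}|_\Theta=y_1y_2$, and let $\Theta_i=\Theta\cap\{y_i=0\}$ for $i=1,2$. By Lemma~\ref{lem:highrank}(b) and the Nullstellensatz, $X_i=\hat g^{-1}(\Theta_i)$ is irreducible of codimension $4$ in $L''$, and its ideal is generated by the four forms $\ell\circ\hat g$, where $\ell$ runs over a basis of the linear functions on $\operatorname{Alt}$ vanishing on $\Theta_i$.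

Let $Y=\hat g^{-1}(\Theta)\cap\{f'=0\}$. Since $\Theta\subset\Omega$, both generators of $\Phi$ vanish on $Y$, so $Y\subset Z$, and \eqref{eq:pf} gives $Y\subset X_1\cup X_2$. The set $Y$ contains $0$ and is cut out by $3+1$ equations, so an irreducible component of $Y$ has codimension at most $4$. It lies in some $X_i$, which is irreducible of codimension $4$, so it equals $X_i$. Hence $f'$ lies in the ideal of $X_i$, and comparing degrees gives $f'=\ell\circ\hat g$ with $\ell$ linear on $\operatorname{Alt}$. Then $Z=\hat g^{-1}(\Omega\cap\ker\ell)$, and by surjectivity \eqref{eq:pf} says that $\operatorname{Pf}$ vanishes on $\Omega\cap\ker\ell$, of dimension at least $4$. This contradicts (A1).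

\subsection*{The subcase $p=0$}
Here $\Omega=\operatorname{Alt}$ and nothing is known about $f_1,f_2$, so we return to the stronger statement \eqref{eq:singular}. All minors vanish on $E_W$, so $E_W$ is a $4$-dimensional space of matrices of rank at most $1$. By Lemma~\ref{lem:rankone}, in which the second type has dimension at most $2$, we have $E_W=\mathbf c\otimes K^4$ with $0\ne\mathbf c\in K^2$. The number $p$ depends only on $E_W$, so we may assume that the complement was chosen as $E'=\mathbf c'\otimes K^4$ with $\mathbf c,\mathbf c'$ a basis of $K^2$. Then
\[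
b_\omega(\mathbf c\otimes x,\mathbf c'\otimes x')=\mathbf c_1\mathbf c'_2\,\omega(x,x')+\mathbf c'_1\mathbf c_2\,\omega(x',x)=\det(\mathbf c,\mathbf c')\,\omega(x,x').
\]
Under the identification $E'=K^4$, the image of $T_\omega$ is therefore the image of the map $K^4\to(K^4)^*$, $x\mapsto\omega(x,\cdot)$. An alternating form has even rank, so by \eqref{eq:singular} every nonzero $\omega\in\hat g(Z)$ has rank $2$ and its image is a $q^*$-totally singular plane. Such an $\omega$ is a multiple of $\eta\wedge\eta'$ for any basis $\eta,\eta'$ of its image.

Identify $((K^4)^*,q^*)$ with $(K^2\otimes K^2,\det)$ by (Q3). By Lemma~\ref{lem:rankone} the totally singular planes are $x\otimes K^2$ and $K^2\otimes x$ with $0\ne x\in K^2$. Let $\epsilon_1,\epsilon_2$ be the standard basis of $K^2$. Then $\hat g(Z)$ lies in the union of the images of the two maps $K^2\to\operatorname{Alt}$ given by $x\mapsto(x\otimes\epsilon_1)\wedge(x\otimes\epsilon_2)$ and $x\mapsto(\epsilon_1\otimes x)\wedge(\epsilon_2\otimes x)$; scalar multiples are included because the maps are homogeneous of degree $2$ and $K$ has square roots. So $\dim\overline{\hat g(Z)}\le2$.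 But $\dim Z\ge\dim L''-2$ and the fibers of $\hat g$ have dimension $\dim L''-6$, so $\dim\overline{\hat g(Z)}\ge4$. This is a contradiction.

\medskip
Both cases of Lemma~\ref{lem:three} are impossible for $P_0$. This proves Proposition~\ref{prop:limit}, and with it Theorem~\ref{thm:main}.

\begin{remark}\label{rem:constants}
The length $N$ enters through rank bounds, of which (A3) is the most demanding: it needs $2N-68\ge13$. Some independence of all six forms is necessary, since $P_0$ would be a sum of three products if three of the $g_k$ were zero. The length of $h$ only has to make $\operatorname{codim}\{dh=0\}$ exceed $6$.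
\end{remark}

\section{Cases in which $U$ is open}\label{sec:open}

We prove Theorem~\ref{thm:variants}(i). If the maximal rank is $0$, then $U=S$. Otherwise $U$ is the complement of the set where the rank is at most $\max-1$, so it suffices to show that the relevant condition ``rank $\le\rho$'' is closed in the space of multilinear forms.

\subsection*{Degree $2$}
Let $P=x^{T}Ay=\sum_{i\le\rho}Q_iR_i$ with $\deg Q_i,\deg R_i\le1$. The part of degree $2$ writes $P$ as a sum of $\rho$ products of linear forms, so $\operatorname{rk}(P)\le2\rho$ by (Q2). The polar form of $P$ on $V_1\oplus V_2$ has the matrix $\left(\begin{smallmatrix}0&A\\A^T&0\end{smallmatrix}\right)$, so $\operatorname{rk}(P)=2\operatorname{rank}A$ and $r(P)\ge\operatorname{rank}A$. Conversely, writing $A$ as a sum of $\operatorname{rank}A$ matrices of rank $1$ gives $r^p(P)\le\operatorname{rank}A$. All three ranks equal $\operatorname{rank}A$, and $\operatorname{rank}A\le\rho$ is a closed condition.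

\subsection*{Degree $3$}
In a product of two forms of positive degrees with sum $3$, one factor is linear. So $r^h(P)\le\rho$ if and only if $P$ lies in an ideal generated by $\rho$ linear forms, that is, if and only if $P$ vanishes on a subspace of $V$ of codimension $\min(\rho,\dim V)$. For $r^p$, the linear factor is a linear form on one $V_j$. So $r^p(P)\le\rho$ implies that $P$ vanishes on some $W_1\times W_2\times W_3$ with $W_j\subset V_j$ and $\sum_j\operatorname{codim}W_j\le\rho$. Conversely, if $P$ vanishes on such a product, take coordinates on $V_j$ adapted to $W_j$. Each monomial of $P$ then contains one of the at most $\rho$ coordinates that vanish on some $W_j$, and grouping the monomials by such a coordinate gives $r^p(P)\le\rho$. In both cases the pairs ($P$, subspaces on which $P$ vanishes) form a closed subset of the product of the space of forms with a Grassmannian, or a finite union of products of Grassmannians. These are proper, so the projection to the space of forms is closed.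

\subsection*{Maximal rank at most $2$}
The set $\{r\le0\}=\{0\}$ is closed. If $0\ne P=QR$, then $Q$ and $R$ are homogeneous, as factors of a form, and $\deg Q+\deg R=d$; if both degrees are less than $d$, both are positive. For $0<j<d$, multiplication defines a morphism from the product of the projective spaces of forms of degrees $j$ and $d-j$ to the projective space of forms of degree $d$, and its image is closed. So $\{r\le1\}$ is the intersection of the space of multilinear forms with a finite union of closed cones. This completes the proof of Theorem~\ref{thm:variants}(i).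

\section{Homogeneous factors in degree $d\ge5$}\label{sec:higher}

For $d=4$, Theorem~\ref{thm:variants}(ii) is contained in Theorem~\ref{thm:main}. Let $d\ge5$, $n=d+4$ and $N=100n^2$. We keep the Pl\"ucker relation and let the fourth column of the matrix carry the arguments $v_4,\dots,v_d$.

\subsection*{The family}
Let $\xi_{1j},\xi_{2j}$ be coordinates on $V_j$ for $j\le3$, let $\eta_1,\eta_2$ be coordinates on $V_4$, and let $\zeta_j$ be a coordinate on $V_j$ for $j\ge5$. Put $w_i=\eta_i\zeta_5\cdots\zeta_d$ and $\xi_{i4}=w_i$, and let $m_{ij}$ be the minors of the $2\times4$ matrix $(\xi_{ij})$. They have degree $2$ if $j\le3$ and degree $d-2$ if $j=4$. With further coordinates $u_{j,a}$ on $V_j$, a separate set for each pair, and yet other coordinates $\theta_{j,a}$, put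
\[
g_{ij}=\sum_{a\le N}u_{i,a}u_{j,a}\ \ (i<j\le3),\qquad g_{i4}=\sum_{a\le N}u_{i,a}\prod_{j=4}^du_{j,a},\qquad h=\sum_{a\le5}\prod_{j=2}^d\theta_{j,a},
\]
and define $P_{s,t}$ by \eqref{eq:family}. The forms $m_{ij},g_{ij}$ are bilinear on $V_i\times V_j$ for $j\le3$, and $m_{i4},g_{i4}$ are multilinear on $V_i\times V_4\times\dots\times V_d$, so $P_{s,t}$ is multilinear of degree $d$. The Pl\"ucker relation is an identity in the entries, so \eqref{eq:quotient} holds, and $r^p(P_{s,0})\le3$ and $r^p(P_{s,t})\le4$ for $s\ne0$. Also $P_{0,t}=\sum_{j\le4}\xi_{1j}T_j$ with $T_j$ multilinear in the arguments not occurring in $\xi_{1j}$, so $r^p(P_{0,t})\le4$. For $st\neq0$, Lemma~\ref{lem:eight} and Lemma~\ref{lem:crit}(a) give $r^h(P_{s,t})\ge4$. Since $P_{0,t}|_{\theta=0}=P_0:=\operatorname{Pf}(m,g)$, the argument at the end of Section~\ref{sec:idea} reduces the theorem to the following statement.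

\begin{proposition}\label{prop:higher}
For $d\ge5$, the form $P_0$ has strength at least $4$.
\end{proposition}

\subsection*{Setup of the proof}
The form $P_0$ lives on $E\oplus L$, where $E$ has the $n=6+2+(d-4)$ coordinates $\xi_{ij}$ ($j\le3$), $\eta_i$, $\zeta_j$, and $L$ has the $u$-coordinates. Again $P_0=\sum_km_k\hat g_k$ with $\hat g_k=\pm g_{k^*}$. Let $\mathcal K=\{12,13,23\}$. The terms with $k\in\mathcal K$ have bidegree $(2,d-2)$, and the terms with $k=i4$ have bidegree $(d-2,2)$. These bidegrees differ because $d\ge5$, so each group of three terms can be examined separately. A nontrivial combination of the $\hat g_k$, $k\in\mathcal K$, is critical only where one of the $\hat g_k$ is, so by Lemma~\ref{lem:crit} it has strength at least $N$ on $L$ and at least $N-3$ on a subspace of codimension at most $3$. A nontrivial combination of the quadratic forms $\hat g_{i4}$ has $\operatorname{rk}\ge2N$ on $L$.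

Suppose $P_0=\sum_{i\le3}Q_iR_i$ with forms $Q_i,R_i$ of positive degrees. Exchanging factors, and replacing a zero product by a nonzero form times $0$, we may assume $Q_i\ne0$ and $1\le a_i=\deg Q_i\le d/2$. Then $\deg R_i=d-a_i\ge3$. Let $\kappa$ be the number of $i$ with $a_i=1$, and let $W$ be the common zero space of these linear $Q_i$. Then $\operatorname{codim}W\le\kappa$ and $P_0|_W=\sum_{a_i\ge2}Q_iR_i$. We use the coordinates \eqref{eq:param} on $W$.

\subsection*{Bidegree $(2,d-2)$}
In $P_0|_W=\sum_km_k(\xi)\hat g_k(u+\sigma(\xi))$ the terms with $k=i4$ have degree at least $d-2\ge3$ on $E_W$, so the part of bidegree $(2,d-2)$ is $\sum_{k\in\mathcal K}m_k\hat g_k(u)$. The corresponding part of $Q_iR_i$ is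
\[
\sum_{j=0}^2Q_i^{(j,\,a_i-j)}R_i^{(2-j,\,d-a_i-2+j)} .
\]
The second factor has degree at least $d-a_i-2\ge1$ in $u$. The first factor has degree $0$ in $u$ only if $j=a_i=2$; in all other terms its degree in $u$ lies between $1$ and $d-3$. Expand each $Q_i$ with $a_i\ge2$ in monomials on $E_W$, and let $b_1,b_2,\dots$ be those coefficients of monomials of degree at most $2$ whose degree in $u$ lies between $1$ and $d-3$. There are at most $3\binom{n+2}2\le3n^2$ of them. Let $\mathcal A$ be the space of quadratic forms on $E_W$, and let $\mathcal B_0$ be the space of forms of degree $d-2$ on $L_W$ in the ideal generated by the $b_\nu$. Every element of $\mathcal B_0$ has strength at most $3n^2$, and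
\begin{equation}\label{eq:low}
\sum_{k\in\mathcal K}m_k\hat g_k=\sum_{a_i=2}Q_i^{(2,0)}R_i^{(0,d-2)}+\varepsilon,\qquad\varepsilon\in\mathcal A\otimes\mathcal B_0 .
\end{equation}
Since $N-3>3n^2$, the forms $\hat g_k|_{L_W}$, $k\in\mathcal K$, are independent modulo $\mathcal B_0$. Contraction with dual functionals gives
\begin{equation}\label{eq:span}
m_{12},m_{13},m_{23}\text{ restricted to }E_W\text{ lie in }\operatorname{span}\{Q_i^{(2,0)}:a_i=2\},
\end{equation}
and this span has dimension at most $3-\kappa$.

Let $\operatorname{pr}\colon E\to K^{2\times3}$ be the projection to $(\xi_{ij})_{j\le3}$ and let $E^3=\operatorname{pr}(E_W)$. Then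
\begin{equation}\label{eq:codims}
\operatorname{codim}E^3\le\operatorname{codim}E_W\le\operatorname{codim}W\le\kappa ,
\end{equation}
and if $\operatorname{codim}E^3=\kappa$, then $W=E_W\oplus L$ and $E_W=\operatorname{pr}^{-1}(E^3)$. A combination of $m_{12},m_{13},m_{23}$ has the form $\det(v,\xi_1,\xi_2)=v_1m_{23}-v_2m_{13}+v_3m_{12}$ with $v\in K^3$, where $\xi_1,\xi_2$ now denote the rows of the $2\times3$ matrix. For $v\ne0$ a change of basis of $K^3$ turns it into a single $2\times2$ minor, so it has $\operatorname{rk}=4$, and by (Q2) it can vanish on $E^3$ only if $\operatorname{codim}E^3\ge2$. We write $[\,\cdot,\cdot\,]$ for the determinant of two vectors in $K^2$, and $w=(w_1,w_2)$.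

\subsection*{The case $\kappa=1$}
By \eqref{eq:span} three forms lie in a space of dimension at most $2$, so a nontrivial combination vanishes on $E^3$. But $\operatorname{codim}E^3\le1$, a contradiction.

\subsection*{The case $\kappa=3$}
Here $P_0|_W=0$, and by \eqref{eq:span} the minors $m_{12},m_{13},m_{23}$ vanish on $E_W$. So $E^3$ consists of matrices of rank at most $1$ and has dimension at least $3$. By Lemma~\ref{lem:rankone}, $E^3=\mathbf c\otimes K^3$ with $\mathbf c\ne0$. Its codimension is $3$, so $W=E_W\oplus L$ and $E_W=\operatorname{pr}^{-1}(E^3)$. Bidegree $(d-2,2)$ gives $\sum_im_{i4}\hat g_{i4}=0$, and the independence of the $\hat g_{i4}$ gives $m_{14}=0$ on $E_W$. But the first column of $\xi$ is $x\mathbf c$ with a coordinate $x$, and $m_{14}=x(\mathbf c_1\eta_2-\mathbf c_2\eta_1)\zeta_5\cdots\zeta_d\ne0$.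

\subsection*{The case $\kappa=2$}
By \eqref{eq:span} the combinations $\det(v,\xi_1,\xi_2)$ vanish on $E^3$ for all $v$ in some plane $\Pi\subset K^3$. So $\operatorname{codim}E^3=2$, $W=E_W\oplus L$ and $E_W=\operatorname{pr}^{-1}(E^3)$. If $\xi\in E^3$ has rank $2$, its row space contains every $v\in\Pi$, so $\xi\in K^2\otimes\Pi$. By Lemma~\ref{lem:rankone} a space of $2\times3$ matrices of rank at most $1$ has dimension at most $3<4=\dim E^3$, so the elements of rank $2$ are dense in $E^3$. Hence $E^3\subset K^2\otimes\Pi$, and equality holds by dimension.

Let $\pi,\pi'$ be a basis of $\Pi$ and write elements of $E^3$ as $y\otimes\pi+y'\otimes\pi'$ with $y,y'\in K^2$. The $i$-th column is $\pi_iy+\pi'_iy'$, so on $E_W$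
\[
m_{ij}=(\pi_i\pi'_j-\pi_j\pi'_i)[y,y']\ \ (i<j\le3),\qquad m_{i4}=\pi_i[y,w]+\pi_i'[y',w].
\]
The part of $P_0|_W$ of bidegree $(d-2,2)$ is therefore $[y,w]\hat g_\pi+[y',w]\hat g_{\pi'}$, where $\hat g_\pi=\sum_i\pi_i\hat g_{i4}$ and $\hat g_{\pi'}=\sum_i\pi_i'\hat g_{i4}$ are independent combinations of the $\hat g_{i4}$. One product is left, $P_0|_W=QR$. Some $m_k$ with $k\in\mathcal K$ is a nonzero multiple of $[y,y']$, so \eqref{eq:span} gives $\deg Q=2$ and $Q^{(2,0)}=\gamma[y,y']$ with $\gamma\ne0$. Setting $u=0$ gives $Q^{(2,0)}R^{(d-2,0)}=0$, so $R^{(d-2,0)}=0$. Bidegree $(d-2,2)$ now reads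
\[
[y,w]\hat g_\pi+[y',w]\hat g_{\pi'}=\gamma[y,y']R^{(d-4,2)}+Q^{(1,1)}R^{(d-3,1)} .
\]
The coefficients of $Q^{(1,1)}$ are at most $n$ linear forms in $u$. The coefficients of the last product lie in the space of quadratic forms in the ideal they generate, and these have $\operatorname{rk}\le2n<2N$. So $\hat g_\pi,\hat g_{\pi'}$ are independent modulo this space, and contraction with the functional dual to $\hat g_\pi$ shows that $[y,y']$ divides $[y,w]$. But $[y,w]$ is nonzero and of degree $0$ in $y'$, while $[y,y']$ has degree $1$ in $y'$. This is a contradiction.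

\subsection*{The case $\kappa=0$}
Now $W=E\oplus L$. The plan is to identify the pure $u$-parts of all six factors up to small errors and to find that they cannot satisfy the relation imposed by bidegree $(0,d)$.

Since $m_{12},m_{13},m_{23}$ are independent, \eqref{eq:span} forces $a_1=a_2=a_3=2$, and the $Q_i^{(2,0)}$ form a basis of the span of these minors. Contract \eqref{eq:low} with functionals $\psi_i$ on $\mathcal A$ dual to the $Q_i^{(2,0)}$. This gives $R_i^{(0,d-2)}\equiv\sum_{k\in\mathcal K}\psi_i(m_k)\hat g_k$ modulo $\mathcal B_0$, and the coefficients $\psi_i(m_k)$ are not all zero because $Q_i^{(2,0)}$ is a combination of the $m_k$. So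
\begin{equation}\label{eq:strong}
R_i^{(0,d-2)}\text{ has strength at least }N-3n^2>2 .
\end{equation}
Bidegree $(d-2,2)$ reads
\begin{equation}\label{eq:high}
\sum_{l\le3}m_{l4}\hat g_{l4}=\sum_iQ_i^{(2,0)}R_i^{(d-4,2)}+\sum_iQ_i^{(1,1)}R_i^{(d-3,1)}+\sum_iQ_i^{(0,2)}R_i^{(d-2,0)} .
\end{equation}
Let $\mathcal B_1$ be the space of quadratic forms on $L$ in the ideal generated by the at most $3n$ linear forms in $u$ that are coefficients of the $Q_i^{(1,1)}$. Its elements have $\operatorname{rk}\le6n<2N$, and the coefficients of the middle sum at monomials on $E$ lie in $\mathcal B_1$. Let $I=(m_{12},m_{13},m_{23})\subset K[E]$; the coefficients of the first sum at monomials on $L$ lie in $I$. Contraction with functionals $\varphi_l$ that vanish on $\mathcal B_1$ and are dual to the $\hat g_{l4}$ gives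
\[
m_{l4}\equiv\sum_i\varphi_l\bigl(Q_i^{(0,2)}\bigr)R_i^{(d-2,0)}\pmod I .
\]
The forms $m_{14},m_{24},m_{34}$ are independent modulo $I$. To see this, let $c\ne0$, choose $c^*\in K^3$ with $\sum c_lc_l^*=1$, and evaluate at the point with $(\xi_{ij})_{j\le3}=(1,0)\otimes c^*$, $\eta=(0,1)$ and all $\zeta_j=1$. There $I$ vanishes, while $\sum c_lm_{l4}=[(1,0),(0,1)]=1$. Hence the three forms $R_i^{(d-2,0)}$ are independent modulo $I$ and span the same space modulo $I$ as the $m_{l4}$.

Let $\chi_i$ be functionals on the forms of degree $d-2$ on $E$ that vanish on $I$ and are dual to the $R_i^{(d-2,0)}$. Contracting \eqref{eq:high} with $\chi_i$ gives $Q_i^{(0,2)}\equiv\sum_l\chi_i(m_{l4})\hat g_{l4}$ modulo $\mathcal B_1$, and the matrix $(\chi_i(m_{l4}))$ is invertible, being a change of basis modulo $I$. So every nontrivial combination of the $Q_i^{(0,2)}$ has $\operatorname{rk}\ge2N-6n\ge7$. Finally, bidegree $(0,d)$ gives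
\[
\sum_iQ_i^{(0,2)}R_i^{(0,d-2)}=0 .
\]
By Lemma~\ref{lem:highrank}(b) the ideal $\bigl(Q_2^{(0,2)},Q_3^{(0,2)}\bigr)$ is prime, and it does not contain $Q_1^{(0,2)}$, since its part of degree $2$ is the span of its two generators. So it contains $R_1^{(0,d-2)}$. Thus $R_1^{(0,d-2)}=Q_2^{(0,2)}S_2+Q_3^{(0,2)}S_3$ with forms $S_2,S_3$ of degree $d-4\ge1$, and its strength is at most $2$. This contradicts \eqref{eq:strong}.

\medskip
All values of $\kappa$ are excluded, which proves Proposition~\ref{prop:higher}. For both $r^h$ and $r^p$ the maximum is $4$ and $U=\{t\ne0\}\cup\{(0,0)\}$, and the proof of Theorem~\ref{thm:variants} is complete.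

\begin{thebibliography}{9}
\bibitem{KZ} David Kazhdan, Tamar Ziegler, \emph{Applications of Algebraic Combinatorics to Algebraic Geometry}, arXiv:2005.12542 (2020).
\end{thebibliography}
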